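# Rainbow perfect matchings in 3-graphs with large degree sums

## 1. A balanced weighting and its lightest edge

Let $R$ be a finite set with $m$ elements. A **3-graph** $F$ on $R$ is a family of $3$-element subsets of $R$, called edges. Put a real number $w(v)$ on every vertex so that $\sum_{v\in R}w(v)=0$, and suppose $w\not\equiv0$. Scale $w$ so that $\min w=-1$. We call such a $w$ a *balanced weighting*. For an edge write $w(e)=\sum_{v\in e}w(v)$, and let
$$\mu=\mu_F(w)=\min_{e\in F}w(e)$$
be the weight of the lightest edge. The object of this talk is the pair $(w,\mu)$, and we shall ask how large $\mu$ can be and what the graph looks like when $\mu$ is not clearly negative.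

**Example.** Let $R=S\cup T$ with $|S|=s$, $|T|=m-s$, where $1\le s\le m-2$, and let $F$ consist of all triples with at least two vertices in $T$. Put $w=-1$ on $S$ and $w=\frac{s}{m-s}$ on $T$. This is balanced. An edge with one vertex in $S$ has weight $-1+\frac{2s}{m-s}$, and an edge inside $T$ is heavier. So $\mu=\frac{3s-m}{m-s}$, which is positive exactly when $s>m/3$. For $m=6$, $s=3$ we get $w=\pm1$ and $\mu=1$. For $s=m/3$ we get $\mu=0$, and $1+w$ takes only the values $0$ (on $S$) and $\frac32$ (on $T$).

Here is what the lightest edge is for. Let $(F_i)_{i\in I}$ be several 3-graphs on $R$; the indices are *colors*. Suppose there are weights $f_i(e)\ge0$ on the edges $e\in F_i$ with $\sum_{e}f_i(e)=\frac m3$ for each $i$ and total load $\sum_i\sum_{e\ni v}f_i(e)=|I|$ at each vertex $v$. Then for every balanced $w$, writing $\mu_i=\mu_{F_i}(w)$,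
$$\frac m3\sum_{i\in I}\mu_i\le\sum_i\sum_ef_i(e)w(e)=\sum_vw(v)\sum_i\sum_{e\ni v}f_i(e)=|I|\sum_vw(v)=0 .$$
So $\sum_i\mu_i>0$ for some $w$ is an obstruction to the existence of the $f_i$. Section 6 shows, by separating a point from a convex set, that it is the only obstruction. Such $f_i$ are the fractional version of choosing one edge of each color, all disjoint, so that everything is covered. That is what we want to construct.

Two facts about $\mu$ will carry the argument, for $F$ satisfying a degree-sum condition. First, $\mu$ is at most a tiny positive number. Second, if $\mu$ is not clearly negative, then the set $Z=\{v:1+w(v)\le\frac1{10}\}$ has about $m/3$ elements, all of low degree in $F$. The set $Z$ is defined by $w$ alone and does not see the color. So a single $w$ that obstructs a whole family forces almost all colors to have nearly the same set of low-degree vertices.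

## 2. Degree sums and rainbow matchings: the statements

Let $F$ be a 3-graph on $V$, $|V|=n$. The **link** of $u$ is the set of pairs $\{x,y\}$ with $\{u,x,y\}\in F$; the **degree** $\deg(u)=\deg_F(u)$ is the size of the link; $u$ is **isolated** if $\deg(u)=0$. Two distinct vertices are **adjacent**, or neighbors, if some edge contains both. Define
$$\sigma_2(F)=\min\{\deg(u)+\deg(v):u,v\text{ adjacent}\}.$$

A set of pairwise disjoint edges, one from each member of a family $(F_i)_{i\in I}$ of 3-graphs on $V$, is a **rainbow matching** for the family. We say that the family *admits a rainbow matching* if there is one that uses all colors; a rainbow matching using only part of the colors will always be announced with its size or its color set. *Throughout, $3\mid n$, $|V|=n$, $|I|=n/3$, and the $F_i$ have no isolated vertices.* A rainbow matching with all colors then covers $V$.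

Let $H^2_{n,n/3}$ be the 3-graph whose vertex set is split into $S$ and $T$ with $|S|=\frac n3+1$, $|T|=\frac{2n}3-1$, and whose edges are all triples with at least two vertices in $T$. It is known that $\sigma_2(H^2_{n,n/3})=\frac23n^2-\frac83n+2$. It has no perfect matching: each of $n/3$ disjoint edges would cover at most one vertex of $S$.

A theorem of Zhang, Zhao and Lu says that for large $n$ divisible by $3$, every 3-graph $H$ of order $n$ without isolated vertices and with $\sigma_2(H)>\sigma_2(H^2_{n,n/3})$ has a perfect matching. Haorui Liu, Mei Lu, Yan Wang and Yi Zhang ("Vertex degree sums for rainbow matchings in 3-uniform hypergraphs", arXiv:2503.14968 (2025)) ask for the rainbow version: if *each* of $n/3$ such graphs on one vertex set satisfies this bound, is there a rainbow matching? The answer is yes.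

**Theorem 1.** There is $n_0$ such that for all $n\ge n_0$ with $3\mid n$: if $\sigma_2(F_i)>\frac23n^2-\frac83n+2$ for all $i\in I$, then $(F_i)$ admits a rainbow matching.

The theorem of Zhang, Zhao and Lu is the case in which all $F_i$ are equal; we do not use it. We prove stronger statements with a weaker degree hypothesis.

**Definition.** A set $X\subseteq V$ is **strongly independent** in $F$ if every edge of $F$ meets $X$ in at most one vertex. Subsets of strongly independent sets are strongly independent. Example: in $H^2_{n,n/3}$ the set $S$ is strongly independent.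

**Theorem 2.** For every $\eta\in(0,\frac13]$ there are $\varepsilon>0$ and $n_0$ such that for $n\ge n_0$: if $\sigma_2(F_i)\ge(\frac23-\varepsilon)n^2$ for all $i$, and at least $\eta n$ of the $F_i$ have no strongly independent set of size $\frac n3+1$, then $(F_i)$ admits a rainbow matching.

**Theorem 3.** There are $\varepsilon>0$ and $n_0$ such that for $n\ge n_0$: if $\sigma_2(F_i)\ge(\frac23-\varepsilon)n^2$ for all $i$, then $(F_i)$ admits a rainbow matching if and only if

$(*)$ for every $X\subseteq V$ with $|X|>n/3$ there are disjoint edges of distinct colors, each meeting $X$ in at least $2$ vertices, with $\sum_e(|e\cap X|-1)\ge|X|-n/3$.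

**Corollary 4.** There are $\varepsilon>0$ and $n_0$ such that every 3-graph $H$ without isolated vertex, of order $n\ge n_0$, $3\mid n$, with $\sigma_2(H)\ge(\frac23-\varepsilon)n^2$ has a perfect matching if and only if it has no strongly independent set of size $\frac n3+1$.

**Corollary 4 from Theorem 2.** Sufficiency is Theorem 2 with $\eta=\frac13$ and all $F_i=H$. For necessity, each of the $n/3$ edges of a perfect matching meets a strongly independent set at most once, so such a set has at most $n/3$ elements.

## 3. Strongly independent sets and the threshold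

**The threshold computation.** Its purpose is to derive Theorem 1 from Theorem 2. Let $X$ be strongly independent in $F$ with $|X|=\frac n3+1$. Take $u\in X$, an edge containing $u$, and another vertex $v$ of this edge; then $v\notin X$. The link of $u$ lies inside $V\setminus X$, and the link of $v$ contains no pair inside $X$. Hence
$$\sigma_2(F)\le\tbinom{2n/3-1}2+\tbinom{n-1}2-\tbinom{n/3+1}2=\left(\tfrac{2n^2}9-n+1\right)+\left(\tfrac{n^2}2-\tfrac{3n}2+1\right)-\left(\tfrac{n^2}{18}+\tfrac n6\right)=\tfrac23n^2-\tfrac83n+2. \tag{1}$$

**Theorem 1 from Theorem 2.** Under the hypothesis of Theorem 1, (1) shows that *no* $F_i$ has a strongly independent set of size $\frac n3+1$. Moreover $\sigma_2(F_i)\ge(\frac23-\varepsilon)n^2$ once $n$ is large. So Theorem 2 with $\eta=\frac13$ applies. $\square$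

The sign ">" in Theorem 1 cannot be replaced by "$\ge$": let all $F_i=H^2_{n,n/3}$, which has not even a perfect matching.

**The cases $n=3$ and $n=6$ by hand.** For $n=3$ there is one color, and a 3-graph on $3$ vertices without isolated vertices is a single edge, which is the required matching. For $n=6$ there are two colors, the bound reads $\sigma_2\ge11$, and we look for $e\in F_1$ with $V\setminus e\in F_2$. If there is none, then $|F_1|+|F_2|\le20$, so one of them, call it $F$, has at most $10$ edges, and $\sum_v\deg_F(v)\le30$. Let $X$ be the set of vertices of degree at most $5$. Two adjacent vertices of $X$ would have degree sum at most $10$, so $X$ is strongly independent, and $|X|\le2$ by (1). If $|X|=0$, the degree sum is at least $36$; if $|X|=1$, it is at least $5\cdot6+1=31$. Both are too large. Let $X=\{u,u'\}$ with degrees $d\le d'$. The other four vertices have degree at least $6$, so $d+d'\le6$ and $d\le3$. A neighbor of $u$ has degree at most $\binom52-1=9$, since $\{u,u'\}$ is not in its link; so $11-d\le9$ and $d\ge2$. Two or more pairs span at least three vertices, so $u$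 has at least three neighbors, each of degree at least $11-d\ge8$. The degree sum is then at least $3\cdot8+6+d+d'\ge34$, a contradiction. So the statement holds for $n=6$.

**Three basic facts.** Let $F$ be a 3-graph on $V$, $|V|=n$, without isolated vertices, $\sigma_2(F)\ge(\frac23-\varepsilon)n^2$, $0\le\varepsilon\le\frac1{100}$.

* **(F1)** $\deg(v)\ge(\frac16-\varepsilon)n^2$ for all $v$: the vertex $v$ has a neighbor, whose degree is at most $n^2/2$.
* **(F2)** A strongly independent $X$ has $|X|\le(\frac13+\varepsilon)n$. Let $x=|X|\ge1$ and take adjacent $u\in X$, $v\notin X$. As in (1), $(\frac23-\varepsilon)n^2\le\binom{n-x}2+\binom{n-1}2-\binom x2\le\frac{(n-x)^2+n^2-x^2}2=n^2-nx$; the terms dropped in the second inequality are $\frac12(-4n+2x+2)\le0$.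
* **(F3)** The set $S(F)=\{v:\deg v<\sigma_2(F)/2\}$ is strongly independent, since two adjacent vertices in it would have degree sum below $\sigma_2(F)$. Vertices outside $S(F)$ have degree at least $(\frac13-\frac\varepsilon2)n^2$.

**Definition.** A **low set** for $F$ is a strongly independent set that contains all vertices of degree at most $n^2/4$. By (F3), $S(F)$ is a low set, because $\frac13-\frac\varepsilon2>\frac14$.

Example: in $H^2_{n,n/3}$ with $n$ large, vertices of $S$ have degree about $\frac29n^2<\frac14n^2$, so a low set contains $S$. Every vertex of $T$ is adjacent to every vertex of $S$, so nothing can be added: $S$ is the only low set.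

## 4. Where choosing color by color breaks down

A greedy choice of disjoint edges, one color at a time, starts well but need not finish: the degree condition says nothing about $F_i[W]$ for the small set $W$ of vertices left at the end, which may be strongly independent in $F_i$. The standard repair has two parts: find a rainbow matching that is *almost* perfect, and set aside in advance a small structure that can absorb any small leftover. Absorption will work here without trouble (Section 8). The almost perfect matching is the harder part, and for it one first looks for the fractional weights $f_i$ of Section 1, on a random sample $R\subseteq V$ of constant size $m$.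

The obvious way to find them is color by color: give each $F_i[R]$ its own perfect fractional matching, that is, $f_i\ge0$ with load exactly $1$ at each vertex. Then all conditions of Section 1 hold at once. This stops working at the following point. Sampling costs a small error, so all we know is $\sigma_2(F_i[R])\ge(\frac23-3\varepsilon)m^2$, and this does not give a perfect fractional matching. Take the graph of the first example with $s=(\frac13+\beta)m$, $\beta>0$. Adjacent vertices $u\in S$, $v\in T$ have degree sum $\frac12\left((m-s)^2+m^2-s^2\right)+O(m)=(\frac23-\beta)m^2+O(m)$, and two vertices of $T$ have a larger sum. So $\sigma_2$ is nearly $\frac23m^2$, yet $\mu>0$, and no perfect fractional matching exists.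

But only the *total* load has to be uniform, and different colors can help each other.

**Example (two barriers that cancel).** Let $R=P\cup Q\cup O$ be a partition with $|P|=|Q|=(\frac13+\beta)m$ and $|O|=(\frac13-2\beta)m\ge2$, $\beta>0$. Half of the colors have as edges all triples meeting $P$ at most once, the other half all triples meeting $Q$ at most once. No single color has a perfect fractional matching. Let $p=\frac{1}{1+3\beta}$. For a color of the first kind, put uniform weights on the pairs inside $Q$ so that each vertex of $Q$ has load $2-p$, and uniform weights on the pairs inside $O$ so that each vertex of $O$ has load $1$. Since $|Q|\,p=\frac m3$, the total load is $2|Q|-\frac m3+|O|=\frac{2m}3$, so the total pair weight $\sum h(t,t')$ is $\frac m3$. Set $f(\{s,t,t'\})=h(t,t')/|P|$ for $s\in P$. This has total weight $\frac m3$ and load $p$ on each vertex of $P$. Do the same for the second kind with $P$ and $Q$ exchanged. On average over the colors, a vertex of $P$ or $Q$ has load $\frac12(p+2-p)=1$ and a vertex of $O$ has load $1$. So the required $f_i$ exist.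

So the obstruction should be that almost all colors have the *same* barrier.

**Definition.** A family $(F_i)_{i\in I}$ on $V$, $|V|=n=3|I|$, with low sets $L_i$, is **$\rho$-extremal** with respect to $(L_i)$ if there is $S\subseteq V$ with $\left||S|-\frac n3\right|\le\rho n$ and $|L_i\triangle S|\le\rho n$ for at least $(1-\rho)|I|$ colors $i$.

Example: if all $F_i=H^2_{n,n/3}$, then for large $n$ the family is $\rho$-extremal for every fixed $\rho>0$. The two-barrier family (with $m=n$ large) is not $\rho$-extremal for $\rho<\frac13$: its low sets are $P$ and $Q$, each for half of the colors, so $S$ would be within $\rho n$ of both, while $|P\triangle Q|\ge\frac23n$.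

The proof splits accordingly. If the family is not $\rho$-extremal, the fractional weights exist (Sections 5 and 6), give an almost perfect rainbow matching (Section 7), and absorption completes it (Section 8). If it is $\rho$-extremal, its structure is nearly known and we build the matching directly (Section 9).

## 5. The lightest edge under a degree-sum condition

**Lemma 5.** Let $F$ be a 3-graph on $R$, $|R|=m$, without isolated vertices, $\sigma_2(F)\ge(\frac23-\varepsilon)m^2$, $0\le\varepsilon\le\frac1{100}$. Let $w:R\to\mathbb R$ with $\sum w=0$, $\min w=-1$, let $\mu=\min_{e\in F}w(e)$, and put $U=1+w\ge0$.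

(i) $\mu\le9\varepsilon$.

(ii) There are absolute constants $\kappa_0\in(0,\frac1{100})$ and $C_0\ge1$ such that if $\varepsilon\le\kappa\le\kappa_0$ and $\mu\ge-\kappa$, then $Z=Z(w)=\{v:U(v)\le\frac1{10}\}$ satisfies $\left||Z|-\frac m3\right|\le C_0\kappa m$, and $\deg_F(z)\le(\frac29+C_0\kappa)m^2$ for each $z\in Z$.

**Step 1: turn degrees into probabilities.** We may assume $\mu\ge-\frac12$, since otherwise (i) is trivial and (ii) is void. Put $\tau=3+\mu\ge\frac52$; every edge has $U(e)=\sum_{v\in e}U(v)\ge\tau$. Choose $v_1$ with $U(v_1)=0$, let $v$ be a neighbor of $v_1$ minimizing $U$, and let $g=U(v)\ge0$. Let $x,y$ be independent uniform elements of $R$. Then $\mathbb EU(x)=1$. Define the events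
$$A=\{U(x)+U(y)\ge\tau,\ U(x)\ge g,\ U(y)\ge g\},\qquad B=\{U(x)+U(y)\ge\tau-g\}.$$
Since $g\ge0$, $A\subseteq B$. Let $K=1_A+1_B\in\{0,1,2\}$; $K=2$ means that $A$ holds. If $\{v_1,x,y\}\in F$, then $x,y$ are neighbors of $v_1$ and $U(x)+U(y)\ge\tau$, so $A$ holds. If $\{v,x,y\}\in F$, then $B$ holds. Counting ordered pairs, $2\deg(v_1)\le m^2\mathbb P(A)$ and $2\deg(v)\le m^2\mathbb P(B)$. As $v_1,v$ are adjacent,
$$\mathbb EK\ge\tfrac43-2\varepsilon. \tag{2}$$
The next two steps show $\mathbb EK\le4/\tau$.

**Step 2: the case $g\le\tau/2$.** Let $Y=\frac2\tau U$. If $K=2$, then $Y(x)+Y(y)\ge2$. If $K=1$, then $Y(x)+Y(y)\ge\frac2\tau(\tau-g)\ge1$. So $K\le Y(x)+Y(y)$, and $\mathbb EK\le2\,\mathbb EY=4/\tau$.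

**Step 3: the case $g>\tau/2$.** Let $\alpha=\mathbb P(U\ge g)$. The event $A$ needs both $U(x),U(y)\ge g$, and $2\deg(v_1)\le m^2\mathbb P(A)$, so by (F1) $\alpha^2\ge\mathbb P(A)\ge\frac13-2\varepsilon\ge0.313$ and $\alpha\ge0.55$. Markov's inequality gives $\alpha g\le1$. So $g\le1/\alpha<2<\tau$, and $\alpha\le1/g<2/\tau<1$. Moreover $\mathbb E[U;U<g]=1-\mathbb E[U;U\ge g]\le1-\alpha g$, hence
$$\mathbb E\left[(U(x)+U(y))1_{U(x),U(y)<g}\right]=2(1-\alpha)\mathbb E[U;U<g]\le2(1-\alpha)(1-\alpha g).$$
By Markov, $\mathbb P(B,\ U(x),U(y)<g)\le\frac{2(1-\alpha)(1-\alpha g)}{\tau-g}$. The event that $U(x),U(y)<g$ fails has probability $1-(1-\alpha)^2$. So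
$$\mathbb EK\le\alpha^2+1-(1-\alpha)^2+\frac{2(1-\alpha)(1-\alpha g)}{\tau-g}=2\alpha+\frac{2(1-\alpha)(1-\alpha g)}{\tau-g}.$$
For fixed $\alpha$, the function $g\mapsto\frac{1-\alpha g}{\tau-g}$ on $[\tau/2,\tau)$ has derivative $\frac{1-\alpha\tau}{(\tau-g)^2}<0$, because $\alpha\tau\ge0.55\cdot2.5>1$. So we may bound it by its value at $g=\tau/2$:
$$\mathbb EK\le2\alpha+\tfrac4\tau(1-\alpha)\left(1-\tfrac{\alpha\tau}2\right)=\tfrac4\tau-2\alpha\left(\tfrac2\tau-\alpha\right), \tag{3}$$
and this is at most $4/\tau$ since $\alpha<2/\tau$.

**Step 4: conclusion of (i).** From (2) and $\mathbb EK\le4/\tau$ we get $3+\mu=\tau\le\frac{4}{4/3-2\varepsilon}=\frac3{1-3\varepsilon/2}\le3(1+3\varepsilon)=3+9\varepsilon$.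

**Step 5: near-equality, and what must be shown for (ii).** From now on $C$ and the constants in $O(\cdot)$ are absolute and may change from line to line, and $\kappa_0$ is an absolute constant chosen small enough for the finitely many requirements below. By (i), $-\kappa\le\tau-3\le9\kappa$. So $\frac4\tau\le\frac4{3-\kappa}\le\frac43+\kappa$, and (2) gives
$$0\le\tfrac4\tau-\mathbb EK\le3\kappa. \tag{4}$$
We claim that with $W=\{1.4\le U\le1.6\}$,
$$\mathbb P(Z)=\tfrac13+O(\kappa),\quad\mathbb P(W)=\tfrac23+O(\kappa),\quad\mathbb P(R\setminus(Z\cup W))=O(\kappa). \tag{5}$$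
Since $Z\cap W=\emptyset$, the two lower bounds $\mathbb P(Z)\ge\frac13-C\kappa$ and $\mathbb P(W)\ge\frac23-C\kappa$ suffice. They say that $U$ must look as in the first example, with values near $0$ and $\frac32$.

**Step 6: (5) in the case $g>\tau/2$.** By (3) and (4), $2\alpha(\frac2\tau-\alpha)\le3\kappa$, and $2\alpha>1$, so $0<\frac2\tau-\alpha\le3\kappa$ and $\alpha=\frac23+O(\kappa)$. Since $\frac32-\frac\kappa2\le\frac\tau2<g\le\frac1\alpha$, also $g=\frac32+O(\kappa)$ and $\alpha g\ge1-C\kappa$. Therefore
$$\mathbb E[U;U<g]\le1-\alpha g\le C\kappa,\qquad\mathbb E[(U-g)^+]=\mathbb E[U;U\ge g]-\alpha g\le1-\alpha g\le C\kappa.$$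
We may assume $1.4\le g\le1.55$. Markov gives $\mathbb P(\frac1{10}<U<g)\le C\kappa$ and $\mathbb P(U>1.6)\le C\kappa$. As $\mathbb P(U\ge g)=\alpha$, we get $\mathbb P(Z)\ge1-\alpha-C\kappa$ and $\mathbb P(W)\ge\alpha-C\kappa$, which gives (5).

**Step 7: in the case $g\le\tau/2$, $Y$ is near half-integers, all of one type.** Let $D=Y(x)+Y(y)-K$. By Step 2, $D\ge0$, and $\mathbb ED=\frac4\tau-\mathbb EK\le3\kappa$. Let $\|t\|$ be the distance from $t$ to $\mathbb Z$. Since $K$ is an integer, $\mathbb E\|Y(x)+Y(y)\|\le3\kappa$. For independent uniform $x,y,z$,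
$$2Y(x)=(Y(x)+Y(y))+(Y(x)+Y(z))-(Y(y)+Y(z)),$$
so $\mathbb E\|2Y\|\le9\kappa$. Thus $d:=\mathrm{dist}(Y,\frac12\mathbb Z)=\frac12\|2Y\|$ has $\mathbb Ed\le4.5\kappa$. Call a vertex $x$ *integral* or *half* according to whether a nearest point of $\frac12\mathbb Z$ to $Y(x)$ is an integer or not, ties broken arbitrarily, and let $a=\mathbb P(\text{integral})$. If $x,y$ have different types, then $\|Y(x)+Y(y)\|\ge\frac12-d(x)-d(y)$. Different types occur with probability $2a(1-a)$, so $3\kappa\ge a(1-a)-9\kappa$, and $\min(a,1-a)\le2a(1-a)\le24\kappa$.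

**Step 8: the type is integral.** Since $\mathbb P(B)\le1$, (2) gives $\mathbb P(A)\ge\mathbb EK-1\ge\frac13-2\kappa$. On $A$, $Y(x)+Y(y)\ge2$, so $\max(Y(x),Y(y))\ge1$; hence $2\,\mathbb P(Y\ge1)\ge\mathbb P(A)$ and $\mathbb P(Y\ge1)\ge\frac16-\kappa\ge\frac17$. Suppose $a\le24\kappa$. By Markov $\mathbb P(d\ge\frac18)\le36\kappa$. A half vertex with $Y\ge1$ and $d<\frac18$ has its nearest half-integer at least $\frac32$, so $Y>\frac{11}8$. Hence $\mathbb P(Y\ge\frac{11}8)\ge\frac16-\kappa-36\kappa-24\kappa\ge\frac17$. With probability at least $\frac1{49}$ we then have $Y(x)+Y(y)\ge\frac{11}4$, and $D\ge\frac34$ because $K\le2$. So $\mathbb ED\ge\frac3{196}>3\kappa$, a contradiction. Hence $1-a\le24\kappa$.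

**Step 9: the integers are $0$ and $1$, in proportion $1:2$.** Since $\mathbb P(d\ge\frac1{50})\le225\kappa$, $Y$ is within $\frac1{50}$ of a nonnegative integer with probability at least $1-249\kappa$. If $Y(x)\ge1.98$ and $Y(y)\ge0.98$, then $D\ge0.9$; so $\mathbb P(Y\ge1.98)\cdot\frac17\cdot0.9\le3\kappa$ and $\mathbb P(Y\ge1.98)\le24\kappa$. Also $D\ge Y(x)-2$ and $D\ge0$, so $\mathbb E[(Y-2)^+]\le3\kappa$ and $\mathbb E[Y;Y\ge1.98]\le2\cdot24\kappa+3\kappa=51\kappa$. Let $\pi_0,\pi_1$ be the probabilities that $Y$ is within $\frac1{50}$ of $0$, respectively $1$. Then $\pi_0+\pi_1\ge1-273\kappa$. On these events $Y$ differs from $0$, respectively $1$, by exactly $d$, and $\mathbb Ed\le4.5\kappa$. The complementary event contributes at most $1.98\cdot273\kappa+51\kappa$ to $\mathbb EY$. So $\frac2\tau=\mathbb EY=\pi_1+O(\kappa)$, that is, $\pi_1=\frac23+O(\kappa)$ and $\pi_0=\frac13+O(\kappa)$. As $U=\frac\tau2Y$ with $\frac\tau2=\frac32+O(\kappa)$, $Y\le\frac1{50}$ implies $U\le\frac1{10}$, and $0.98\le Y\le1.02$ implies $1.4\le U\le1.6$. So $\mathbb P(Z)\ge\pi_0$ and $\mathbb P(W)\ge\pi_1$,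 and (5) follows.

**Step 10: vertices of $Z$ have low degree.** The size of $Z$ is given by (5). Let $z\in Z$ and $x,y\in Z\cup W$ with $\{z,x,y\}\in F$. Then $U(x)+U(y)\ge\tau-\frac1{10}\ge2.8$, while the sum is at most $0.1+1.6=1.7$ if one of $x,y$ lies in $Z$. So $x,y\in W$. Hence $\deg(z)\le\frac{|W|^2}2+m|R\setminus(Z\cup W)|\le(\frac29+C\kappa)m^2$. $\square$

## 6. Fractional rainbow weights on random samples

**Lemma 6 (Azuma for random subsets).** If $h$ is a function on the $k$-subsets of a finite set with $|h(Q)-h(Q')|\le c$ whenever $|Q\cap Q'|=k-1$, and $Q$ is a uniform $k$-subset, then $\mathbb P(|h(Q)-\mathbb Eh(Q)|\ge t)\le2e^{-t^2/(2kc^2)}$.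

**Proof.** Expose the elements of $Q$ one by one in random order and consider the martingale of conditional expectations of $h(Q)$. Given the first $j-1$ elements, let $a,b$ be two possible values of the $j$-th. Applying the transposition $(a\,b)$ couples the two conditional distributions of $Q$ so that the outcomes are equal (if both $a,b$ end up in $Q$) or differ by one swap. So the two conditional expectations differ by at most $c$, the martingale differences are at most $c$, and Azuma's inequality applies. $\square$

The goal of Sections 6 and 7 is the following.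

**Lemma 7.** For every $\rho\in(0,1)$ there is $\varepsilon_2=\varepsilon_2(\rho)\in(0,\frac1{1000}]$ such that for every $\delta\in(0,1)$ there is $n_1$: if $n\ge n_1$, $(F_i)_{i\in I}$ is a family without isolated vertices on $V$, $|V|=n=3|I|$, with low sets $L_i$, $\sigma_2(F_i)\ge(\frac23-\varepsilon_2)n^2$ for all $i$, not $\rho$-extremal with respect to $(L_i)$, then it has a rainbow matching of size at least $(1-\delta)n/3$.

Fix the constants $\kappa=\min\{\kappa_0,\frac\rho{40C_0}\}$ and $\varepsilon=\varepsilon_2=\frac{\kappa\rho}{300}$. Then $\varepsilon\le\frac{\rho}{30000}$, $3\varepsilon\le\kappa$ and $C_0\kappa\le\frac\rho{40}$. Let $m$ be a large constant depending on $\rho,\delta$, let $n$ be large in terms of $m$, and let $R$ be a uniform random $m$-subset of $V$.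

**Step 1: a typical sample sees degrees and low sets correctly.** Call $i$ *good for $R$* if

* **(G1)** $\left|\deg_{F_i[R]}(v)-(\frac mn)^2\deg_{F_i}(v)\right|\le\varepsilon m^2$ for all $v\in R$;
* **(G2)** $\left||L_i\cap R|-\frac mn|L_i|\right|\le\varepsilon m$.

Call an ordered pair $(i,j)$ good for $R$ if $\left||(L_i\triangle L_j)\cap R|-\frac mn|L_i\triangle L_j|\right|\le\varepsilon m$.

Condition on $v\in R$; then $R\setminus\{v\}$ is a uniform $(m-1)$-subset of $V\setminus\{v\}$, and $\deg_{F_i[R]}(v)$ has mean $\deg_{F_i}(v)\frac{(m-1)(m-2)}{(n-1)(n-2)}\le(\frac mn)^2\deg_{F_i}(v)$. As $\deg_{F_i}(v)\le\frac{(n-1)(n-2)}2$, the two sides differ by at most $\frac12[m^2-(m-1)(m-2)]\le\frac{3m}2\le\frac{\varepsilon m^2}2$. A swap changes $\deg_{F_i[R]}(v)$ by at most $m$, so by Lemma 6 (with $t=\frac{\varepsilon m^2}2$, $c=m$, $k=m-1$) the inequality in (G1) fails for $v$ with conditional probability at most $2e^{-\varepsilon^2m/8}$. Summing over $v$ with weights $\mathbb P(v\in R)=\frac mn$, (G1) fails with probability at most $2me^{-\varepsilon^2m/8}$. By Lemma 6 with $c=1$, (G2) fails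 with probability at most $2e^{-\varepsilon^2m/2}$, and so does the condition for a pair. So each fixed $i$, and each fixed pair, is not good with probability at most
$$\theta=\theta(m):=4me^{-\varepsilon^2m/8}\to0\quad(m\to\infty).$$
Let $I_R$ be the set of colors good for $R$. Call $R$ *good* if $|I_R|\ge(1-\sqrt\theta)|I|$ and at most $\sqrt\theta|I|^2$ ordered pairs are not good. By Markov's inequality, used twice, $\mathbb P(R\text{ good})\ge1-2\sqrt\theta$.

For $i\in I_R$, adjacency in $F_i[R]$ implies adjacency in $F_i$, so (G1) gives $\sigma_2(F_i[R])\ge(\frac23-3\varepsilon)m^2$. By (F1) and (G1), degrees in $F_i[R]$ are at least $(\frac16-2\varepsilon)m^2>0$. So Lemma 5 applies to $F_i[R]$ with $3\varepsilon$ in place of $\varepsilon$.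

**Step 2: the fractional weights exist on every good sample.** We claim: for every good $R$ there are $f_{i,R}:F_i[R]\to[0,\infty)$, $i\in I_R$, with
$$\sum_ef_{i,R}(e)=\frac m3\ \text{ for each }i\in I_R,\qquad\sum_{i\in I_R}\sum_{e\ni v}f_{i,R}(e)=|I_R|\ \text{ for each }v\in R. \tag{6}$$

*A failure gives a weighting.* The vectors $\sum_i\sum_ef_i(e)1_e\in\mathbb R^R$ with $f_i\ge0$ and $\sum_ef_i(e)=\frac m3$ form a compact convex set. If it does not contain $|I_R|\cdot\mathbf 1$, separation gives $w:R\to\mathbb R$ with
$$\frac m3\sum_{i\in I_R}\min_{e\in F_i[R]}w(e)>|I_R|\sum_{v\in R}w(v).$$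
Adding a constant $c$ to $w$ changes both sides by $m|I_R|c$, so we may assume $\sum w=0$. Then $w\ne0$, and we scale so that $\min w=-1$. With $\mu_i=\min_{e\in F_i[R]}w(e)$ we have $\sum_{i\in I_R}\mu_i>0$.

*Almost all colors are nearly nonnegative.* By Lemma 5(i), $\mu_i\le27\varepsilon$. Let $J=\{i\in I_R:\mu_i\ge-\kappa\}$. Then $0<\sum\mu_i\le27\varepsilon|I_R|-\kappa|I_R\setminus J|$, so $|I_R\setminus J|<\frac{27\varepsilon}\kappa|I_R|<\frac\rho{10}|I_R|$.

*They share one low set.* Let $Z=Z(w)$; it does not depend on $i$. For $i\in J$ and $z\in Z$, Lemma 5(ii) and (G1) give $(\frac mn)^2\deg_{F_i}(z)\le(\frac29+C_0\kappa+\varepsilon)m^2\le\frac{m^2}4$, since $C_0\kappa\le\frac1{40}$ and $\varepsilon\le\frac1{30000}$. So $\deg_{F_i}(z)\le n^2/4$, and $Z\subseteq L_i$. Also $|Z|\ge(\frac13-\frac\rho{40})m$. By (F2) and (G2), $|L_i\cap R|\le(\frac13+2\varepsilon)m$, so $|(L_i\cap R)\setminus Z|\le\frac\rho{20}m$; and by (G2) $|L_i|\ge(\frac13-\frac\rho{40}-\varepsilon)n$. With (F2), $\left||L_i|-\frac n3\right|\le\rho n$. Moreover, for $i,j\in J$ both sets $L_i\cap R$ and $L_j\cap R$ contain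 $Z$, so $|(L_i\triangle L_j)\cap R|\le\frac\rho{10}m$. If in addition $(i,j)$ is good, then $|L_i\triangle L_j|\le(\frac\rho{10}+\varepsilon)n\le\rho n$.

*The family is extremal.* For $m$ large, $|J|\ge(1-\frac\rho{10})(1-\sqrt\theta)|I|\ge(1-\frac\rho5)|I|$, and by averaging some $j\in J$ lies in at most $\sqrt\theta|I|^2/|J|\le\frac\rho5|I|$ non-good pairs $(i,j)$. So $|L_i\triangle L_j|\le\rho n$ for at least $(1-\rho)|I|$ colors $i$. With $S=L_j$ the family is $\rho$-extremal, a contradiction. This proves (6).

## 7. From fractional weights to an almost perfect rainbow matching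

We use a theorem of Pippenger, in the form given as Theorem 4.7.1 of Alon–Spencer, *The Probabilistic Method*. The codegree of two vertices is the number of edges containing both.

**Theorem 8 (Pippenger).** For an integer $r\ge2$ and reals $k\ge1$, $a>0$ there are $\gamma>0$ and $d_0$ such that for all $N\ge D\ge d_0$: every $r$-uniform hypergraph on $N$ vertices with all degrees positive, all but at most $\gamma N$ degrees in $(1\pm\gamma)D$, all degrees $<kD$ and all codegrees $<\gamma D$ has a cover of all vertices by at most $(1+a)N/r$ edges.

Here $\gamma$ may be decreased, since this only strengthens the hypotheses. From such a cover $\mathcal C$ we get a matching. Let $\mathrm{cov}(x)\ge1$ be the number of edges of $\mathcal C$ at $x$, and delete all edges containing a vertex covered at least twice. At most $\sum_{\mathrm{cov}(x)\ge2}\mathrm{cov}(x)\le2\sum_x(\mathrm{cov}(x)-1)=2(r|\mathcal C|-N)\le2aN$ edges are deleted, and the remaining ones are disjoint. As $|\mathcal C|\ge N/r$, a matching of size at least $N/r-2aN$ remains.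

We also recall Chernoff's bounds for a sum $X$ of independent $0/1$ variables with mean $M$: $\mathbb P(X\ge M'+\lambda)\le e^{-\lambda^2/(3M')}$ if $M\le M'$ and $0\le\lambda\le M'$, and $\mathbb P(X\le M-\lambda)\le e^{-\lambda^2/(2M)}$ for $0\le\lambda\le M$.

We continue the proof of Lemma 7.

**Step 3: average the weights over all samples.** For $i\in I$ and $e\in F_i$ set
$$\varphi(i,e)=(1-\sqrt\theta)\frac nm\,\mathbb E_R\left[1_{\{R\text{ good},\,i\in I_R,\,e\subseteq R\}}\frac{f_{i,R}(e)}{|I_R|}\right].$$
View $\varphi$ as a weighting of the $4$-uniform hypergraph $\mathcal H$ on $\mathcal X=V\cup I$ with edges $e\cup\{i\}$, $e\in F_i$. A matching in $\mathcal H$ is the same thing as a rainbow matching. Write $\varphi(x)$ for the total weight of the edges at $x\in\mathcal X$. By (6):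

* For $v\in V$: $\varphi(v)\le\frac nm\mathbb P(v\in R)=1$.
* For $i\in I$: $\varphi(i)\le(1-\sqrt\theta)\frac nm\cdot\frac{m/3}{(1-\sqrt\theta)n/3}=1$, because $|I_R|\ge(1-\sqrt\theta)\frac n3$ when $R$ is good.
* The total weight is $(1-\sqrt\theta)\frac n3\mathbb P(R\text{ good})\ge(1-3\sqrt\theta)\frac n3$.
* The weight on a pair $u,v\in V$ is at most $\frac nm\mathbb P(u,v\in R)\le\frac mn$. The weight on a pair $i\in I$, $v\in V$ is at most $(1-\sqrt\theta)\frac nm\cdot\mathbb P(v\in R)\cdot\frac{m/3}{(1-\sqrt\theta)n/3}=\frac mn$. In particular $\varphi(i,e)\le\frac mn$. No edge contains two colors.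

**Step 4: a sparse random subhypergraph is nearly regular.** Let $a=\frac\delta{20}$, and let $\gamma\le\min\{\frac\delta2,\frac13\}$ be as in Theorem 8 for $r=4$, $k=2$ and this $a$. Choose $m$ so large that also $8\sqrt\theta\le\gamma^2$. Let $D=\sqrt n$ and select each edge of $\mathcal H$ independently with probability $D\varphi\le m/\sqrt n\le1$. The expected degree of $x$ is $\varphi(x)D\le D$, and each expected codegree is at most $m/\sqrt n$. By Chernoff, a vertex has degree at least $2D$ with probability at most $e^{-D/3}$; and if $\varphi(x)\ge1-\frac\gamma2$, its degree is outside $(1\pm\gamma)D$ with probability at most $e^{-\gamma^2D/3}+e^{-\gamma^2D/8}$. There are $\frac{4n}3$ vertices and $D=\sqrt n$, so with probability $1-o(1)$ all degrees are $<2D$ and every $x$ with $\varphi(x)\ge1-\frac\gamma2$ has degree in $(1\pm\gamma)D$. A given codegree is at least $10$ with probability at most $(m/\sqrt n)^{10}=m^{10}n^{-5}$, by a union bound over sets of ten edges. There are $O(n^2)$ pairs, so with probability $1-o(1)$ all codegrees are $<10<\gamma D$. Fix an outcome with all these properties.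

**Step 5: apply Theorem 8.** Since $\sum_{x\in\mathcal X}\varphi(x)$ is four times the total weight, $\sum_x(1-\varphi(x))\le\frac{4n}3-\frac{4n}3(1-3\sqrt\theta)=4\sqrt\theta\,n$. So at most $\frac8\gamma\sqrt\theta\,n\le\gamma n$ vertices have $\varphi(x)<1-\frac\gamma2$. Vertices of degree $0$ are among these; deleting them leaves $N'\ge\frac{4n}3-\gamma n\ge n$ vertices, all but at most $\gamma n\le\gamma N'$ of which have degree in $(1\pm\gamma)D$. Theorem 8 and the remark after it give a matching of size at least
$$\frac{N'}4-2aN'\ge\frac n3-\frac{\gamma n}4-\frac{8an}3\ge\frac n3-\frac{\delta n}8-\frac{2\delta n}{15}\ge(1-\delta)\frac n3,$$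
which is a rainbow matching. This proves Lemma 7. $\square$

## 8. Swapping edges to absorb leftover vertices and colors

**Lemma 9.** There is an absolute $c_1\in(0,1)$ such that for $0<\gamma\le c_1/9216$ and $n\ge n_2(\gamma)$: if $(F_i)_{i\in I}$ has no isolated vertices and $\sigma_2(F_i)\ge(\frac23-\frac1{1000})n^2$ for all $i$, then there is a rainbow matching $A$ with color set $C_A$, $|A|\le24\gamma n$, such that for every $t\le c_1\gamma n/4$, every $W\subseteq V\setminus V(A)$ with $|W|=3t$ and every $C\subseteq I\setminus C_A$ with $|C|=t$, the set $V(A)\cup W$ is perfectly matched by a rainbow matching with color set $C_A\cup C$.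

**Step 1: two vertices can be exchanged through a third.** If $x,y$ are adjacent in $F_i$, a pair in both links lets us replace $x$ by $y$ in an edge of color $i$. Two arbitrary vertices $x,z$ need not be adjacent, so we go through a common neighbor. Let $N_i(x)$ be the set of neighbors of $x$ in $F_i$. By (F1), $|N_i(x)|^2/2\ge\deg_{F_i}(x)\ge(\frac16-\frac1{1000})n^2$, so $|N_i(x)|\ge0.57n$. If $y\in N_i(x)$, the links of $x$ and $y$ in $F_i$ share at least $(\frac23-\frac1{1000})n^2-\frac{n^2}2\ge\frac{n^2}7$ pairs. Let $Y(x)$ be the set of $y$ with $y\in N_i(x)$ for at least $|I|/100$ colors $i$. Then $0.57n|I|\le\sum_i|N_i(x)|\le|Y(x)||I|+\frac{n|I|}{100}$, so $|Y(x)|\ge0.56n$, and $|Y(x)\cap Y(x')|\ge0.12n$ for all $x,x'$.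

**Step 2: every target has many absorbers.** A *candidate* is a $24$-tuple of $6$ pairwise disjoint ordered triples of distinct vertices and $6$ distinct colors, each triple being an edge of its color. A *target* is $(j;x_1,x_2,x_3)$ with $j\in I$ and distinct $x_k\in V$. Given a target, choose $(z_1,z_2,z_3)$ with $\{z_1,z_2,z_3\}\in F_j$; by (F1) there are at least $0.3n^3$ ways. Then for $k=1,2,3$ choose

* $y_k\in Y(x_k)\cap Y(z_k)$, in at least $0.12n$ ways;
* colors $i_k,i_k'$ with $y_k\in N_{i_k}(x_k)$ and $y_k\in N_{i_k'}(z_k)$, in at least $\frac n{300}$ ways each;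
* an ordered pair $(p_k,q_k)$ whose underlying pair is in the common link of $x_k,y_k$ in $F_{i_k}$, and $(p_k',q_k')$ whose underlying pair is in the common link of $y_k,z_k$ in $F_{i_k'}$, in at least $\frac{2n^2}7$ ways each.

We chose $3+3+6+12=24$ entries in at least $cn^{24}$ ways, with $c>0$ absolute. All but $O(n^{23})$ choices have all vertices distinct and different from the $x_k$, and all colors distinct and different from $j$. So, with $c_1=\min\{c/2,\frac12\}$ and $n$ large, at least $c_1n^{24}$ candidates
$$\left((y_kp_kq_k;i_k),(z_kp_k'q_k';i_k')\right)_{k\le3}$$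
arise in this way; distinct choices give distinct candidates. Each of them *absorbs* the target: replace its $6$ edges by $x_kp_kq_k$ (color $i_k$) and $y_kp_k'q_k'$ (color $i_k'$) for $k\le3$, together with $z_1z_2z_3$ (color $j$). These $7$ edges are disjoint, have the old $6$ colors and $j$, and cover the old $18$ vertices and $x_1,x_2,x_3$.

**Step 3: a random selection.** Select each candidate independently with probability $\gamma n^{-23}$. There are at most $n^{24}$ candidates, so the expected number selected is at most $\gamma n$. The expected number of selected pairs of distinct candidates sharing a vertex or a color is at most $24^2n^{47}(\gamma n^{-23})^2=576\gamma^2n$. By Markov, each of the following holds with probability at least $\frac34$: at most $4\gamma n$ candidates are selected; at most $2304\gamma^2n$ selected pairs intersect. By Chernoff, a fixed target is absorbed by fewer than $c_1\gamma n/2$ selected candidates with probability at most $e^{-c_1\gamma n/8}$, and there are at most $n^4$ targets. So for large $n$ all three properties hold together with positive probability.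 Delete one candidate from each intersecting pair. Each target is still absorbed by at least $\frac{c_1\gamma n}2-2304\gamma^2n\ge\frac{c_1\gamma n}4$ remaining candidates, since $\gamma\le c_1/9216$.

**Step 4: use it.** Let $A$ be the union of the remaining candidates; it is a rainbow matching with $|A|\le6\cdot4\gamma n=24\gamma n$. Given $W$ and $C$, split them arbitrarily into $t$ targets. Each has at least $c_1\gamma n/4\ge t$ absorbing candidates, so distinct ones can be assigned greedily. Carry out the replacements. $\square$

**Proposition 10.** For each $\rho\in(0,1)$ there are $\varepsilon_3>0$ and $n_3$ such that if $n\ge n_3$, $(F_i)$ has no isolated vertices, $\sigma_2(F_i)\ge(\frac23-\varepsilon_3)n^2$ for all $i$, and the family is not $\rho$-extremal with respect to $S_i:=S(F_i)$, then it admits a rainbow matching.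

**Step 1: constants and removal of the absorber.** Let $\varepsilon_2=\varepsilon_2(\rho/2)\le\frac1{1000}$ from Lemma 7, $\varepsilon_3=\varepsilon_2/2$, $\gamma=\min\{\frac{c_1}{9216},\frac{\varepsilon_2}{300},\frac\rho{1000},10^{-4}\}$ and $\delta=\min\{\frac12,\frac{c_1\gamma}2\}$. Take $A$ from Lemma 9 and put $V'=V\setminus V(A)$, $I'=I\setminus C_A$, $n'=|V'|=3|I'|\ge(1-72\gamma)n$, $F_i'=F_i[V']$. Degrees drop by at most $72\gamma n^2$. So for $i\in I'$, $\sigma_2(F_i')\ge(\frac23-\varepsilon_3-144\gamma)n^2\ge(\frac23-\varepsilon_2)n'^2$, and by (F1) there are no isolated vertices. The set $L_i':=S_i\cap V'$ is a low set for $F_i'$: it is strongly independent, and $\deg_{F_i'}(v)\le n'^2/4$ implies $\deg_{F_i}(v)\le(\frac14+72\gamma)n^2<(\frac13-\frac{\varepsilon_3}2)n^2$, so $v\in S_i$ by (F3).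

**Step 2: the rest is not extremal.** Suppose $(F_i')_{i\in I'}$ were $\frac\rho2$-extremal with respect to $(L_i')$, with set $S'$. Since $|n-n'|\le72\gamma n$ and $72\gamma\le\frac\rho2$, we get $\left||S'|-\frac n3\right|\le(\frac\rho2+72\gamma)n\le\rho n$, and $|S_i\triangle S'|\le|L_i'\triangle S'|+|V(A)|\le(\frac\rho2+72\gamma)n\le\rho n$ for at least $(1-\frac\rho2)(1-72\gamma)|I|\ge(1-\rho)|I|$ colors. So $(F_i)$ would be $\rho$-extremal with respect to $(S_i)$, a contradiction.

**Step 3: match and absorb.** By Lemma 7 (with $\rho/2$, and $n$ large) there is a rainbow matching in $(F_i')_{i\in I'}$ of size at least $(1-\delta)n'/3$. It leaves $3t$ vertices of $V'$ and $t$ colors of $I'$ with $t\le\delta n/3\le c_1\gamma n/4$. By Lemma 9, $A$ absorbs them. $\square$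

## 9. Families with a common low set

**Lemma 11.** A $4$-partite $4$-graph with parts of size $N\ge20$ in which every vertex lies in at least $\frac{99}{100}N^3$ edges has a perfect matching.

**Proof.** Edges have one vertex in each part. Let $M$ be a maximum matching and suppose $|M|<N$. If $|M|<N/2$, each part has more than $N/2$ uncovered vertices; an uncovered vertex forms an edge with one of the more than $N^3/8$ uncovered triples in the other parts, because at most $N^3/100$ triples fail. This contradicts maximality. So $|M|\ge N/2$. Let $x_1,\dots,x_4$ be uncovered vertices, $x_p$ in part $p$. For an ordered triple $(e_1,e_2,e_3)$ of distinct edges of $M$, call $\{x_1,\dots,x_4\},e_1,e_2,e_3$ the rows $0,1,2,3$. For $r=0,\dots,3$ let $f_r$ contain, in part $p$, the vertex of row $(p+r)\bmod4$. The $f_r$ are disjoint, and each contains exactly one $x_p$ and one vertex from each $e_l$. For fixed $r$, the vertices of $f_r\setminus\{x_p\}$ determine $(e_1,e_2,e_3)$, so at most $N^3/100$ triples $(e_1,e_2,e_3)$ make $f_r$ a non-edge. Since $|M|\ge N/2\ge10$,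
$$|M|(|M|-1)(|M|-2)\ge0.72|M|^3\ge\frac{N^3}{16}>\frac{4N^3}{100},$$
so some triple makes all four $f_r$ edges. Replacing $e_1,e_2,e_3$ by $f_0,\dots,f_3$ contradicts maximality. $\square$

**Proposition 12.** Let $0<\rho\le10^{-8}$, $0\le\varepsilon\le\rho$, $n\ge n_4(\rho)$. Let $(F_i)_{i\in I}$ have no isolated vertices, $\sigma_2(F_i)\ge(\frac23-\varepsilon)n^2$ for all $i$, $S_i=S(F_i)$, and suppose the family is $\rho$-extremal with respect to $(S_i)$. Suppose one of the following holds: (a) at least $4\rho n$ of the $F_i$ have no strongly independent set of size $\frac n3+1$; (b) condition $(*)$ holds. Then the family admits a rainbow matching.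

**Step 1: typical colors are nearly complete where they can be.** Let $S$ witness extremality and let $I_0=\{i:|S_i\triangle S|\le\rho n\}$, so $|I\setminus I_0|\le\rho n/3$. Put $s_i=|S_i|$ and $T_i=V\setminus S_i$. For $i\in I_0$ we have $s_i\ge(\frac13-2\rho)n$, hence $\binom{n-s_i}2\le(\frac29+2\rho)n^2$ and $\frac{n^2-s_i^2}2\le(\frac49+\frac{2\rho}3)n^2$, and:

* **(E1)** For $u\in S_i$, all but $4\rho n^2$ pairs in $T_i$ lie in the link of $u$ in $F_i$. Indeed $u$ has a neighbor $v\in T_i$, and $\deg v\le\binom{n-1}2-\binom{s_i}2\le\frac{n^2-s_i^2}2$, so $\deg u\ge(\frac29-2\rho)n^2$. The link of $u$ lies inside $T_i$, where there are at most $(\frac29+2\rho)n^2$ pairs.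
* **(E2)** For $v\in T_i$, all but $4\rho n^2$ of the pairs of $V\setminus\{v\}$ not contained in $S_i$ lie in the link of $v$ in $F_i$. By (F3), $\deg v\ge(\frac13-\frac\varepsilon2)n^2>\binom{n-s_i}2$, so the link of $v$ is not contained in $T_i$, and $v$ is adjacent to some $u\in S_i$. As $\deg u\le(\frac29+2\rho)n^2$, $\deg v\ge(\frac49-3\rho)n^2$. There are at most $\frac{n^2-s_i^2}2\le(\frac49+\rho)n^2$ such pairs, and the link of $v$ contains only such pairs, since $S_i$ is strongly independent.

**Step 2: one common partition.** Let $S'$ be the set of $v$ that lie in $S_i$ for at least half of the $i\in I_0$, and $T'=V\setminus S'$. Each $v\in S'\triangle S$ lies in $S_i\triangle S$ for at least half of the $i\in I_0$, so $|S'\triangle S|\le2\rho n$ by double counting. Hence $|S_i\triangle S'|\le3\rho n$ for $i\in I_0$, and $\left||S'|-\frac n3\right|\le3\rho n$. Call $(v,i)$, $i\in I_0$, *correct* if $v\notin S_i\triangle S'$. By the definition of $S'$, every $v$ is correct with at least half of the colors of $I_0$. Let $B$ be the set of $v$ that are incorrect with more than $\sqrt\rho|I_0|$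 colors of $I_0$. Since $\sum_{i\in I_0}|S_i\triangle S'|\le3\rho n|I_0|$, $|B|\le3\sqrt\rho\,n$.

* **(E3)** If $(v,i)$ is correct and $v\in S'$, all but $7\rho n^2$ pairs in $T'$ are in the link of $v$ in $F_i$. If $(v,i)$ is correct and $v\in T'$, all but $7\rho n^2$ pairs $\{s,t\}$ with $s\in S'$, $t\in T'\setminus\{v\}$, and all but $7\rho n^2$ pairs in $T'\setminus\{v\}$, are in the link of $v$ in $F_i$.

In the first case $v\in S_i$; use (E1), and note that at most $3\rho n^2$ pairs in $T'$ meet $S_i$, because $|T'\cap S_i|\le3\rho n$. In the second case $v\in T_i$; use (E2), and note that a pair containing a vertex of $T'$ is contained in $S_i$ only if it contains a vertex of $T'\cap S_i$, so at most $3\rho n^2$ such pairs are excluded.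

An edge is of type *STT* if it meets $S'$ in exactly one vertex. Put $k=|S'|-\frac n3$, an integer in $[-3\rho n,3\rho n]$. If $k=0$, STT edges alone have the right proportions. In general $\sum_e(|e\cap S'|-1)=k$ for the edges of a perfect matching, so we must correct the imbalance $k$ first. We now build the matching greedily; all chosen edges have distinct colors and are pairwise disjoint.

**Step 3: correct the imbalance.** We find a rainbow matching $M_1$ with $|M_1|\le3\rho n+1$ and $\sum_{e\in M_1}(|e\cap S'|-1)=k$. This is the only place where (a) or (b) is needed.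

*If $k\le0$*, choose $|k|$ edges inside $T'$ with colors in $I_0$, one by one; each contributes $-1$. Pick an unused color $i\in I_0$ and an unused $v\in T'\setminus S_i$; then $(v,i)$ is correct. By (E3) all but $7\rho n^2$ of the more than $\frac{n^2}5$ pairs in $T'\setminus\{v\}$ are in its link, and the at most $9\rho n$ used vertices destroy at most $9\rho n^2+O(n)$ pairs.

*If $k>0$ and (a) holds*, at least $4\rho n-\frac{\rho n}3\ge3\rho n\ge k$ colors $i\in I_0$ have no strongly independent set of size $\frac n3+1$. For these $s_i\le\frac n3$ by (F3), so $|S'\setminus S_i|\ge k$. Take $k$ such colors. Any $k$ sets of size at least $k$ have distinct representatives, chosen greedily, so there are distinct $v_i\in S'\setminus S_i$. As $v_i\in T_i$, by (E2) all but $4\rho n^2$ of the pairs $\{u,w\}$ with $u\in S'\cap S_i$, $w\in T'\cap T_i$ are in its link, and there are at least $(\frac13-6\rho)(\frac23-6\rho)n^2\ge\frac{n^2}5$ of these pairs. At most $3k\le9\rho n$ vertices (all the $v_j$ and those already used) must be avoided, which destroys at most $9\rho n^2$ pairs. So we can greedily choose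 disjoint edges $\{v_i,u_i,w_i\}\in F_i$, each meeting $S'$ in exactly two vertices. The sum is $k$.

*If $k>0$ and (b) holds*, apply $(*)$ with $X=S'$ and take a minimal subfamily $M_0$ of the given edges with sum at least $k$. Contributions are $1$ or $2$, and removing any edge brings the sum below $k$. So the sum is $k$ or $k+1$, and in the latter case every contribution is $2$. Hence $|M_0|\le k$. If the sum is $k+1$, add one edge inside $T'$, disjoint from $M_0$, with an unused color in $I_0$, as in the case $k\le0$; it contributes $-1$.

**Step 4: use up the atypical colors.** For each unused $i\in I\setminus I_0$ we choose an STT edge. By (F2) and (F3), at least $(\frac23-3\rho-\frac13-\varepsilon)n\ge0.3n$ vertices $t\in T'$ have $\deg_{F_i}(t)\ge(\frac13-\frac\varepsilon2)n^2$. At most $\binom{|S'|}2+\binom{|T'|}2\le(\frac5{18}+4\rho)n^2$ pairs lie inside $S'$ or inside $T'$. Since $\frac13-\frac5{18}=\frac1{18}$, at least $\frac{n^2}{20}$ pairs with one vertex in $S'$ and one in $T'$ lie in the link of such a $t$. Each STT edge is counted at most twice in this way, so $F_i$ has at least $\frac12\cdot0.3\cdot\frac{n^3}{20}=0.0075n^3$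 edges of type STT. At any time in Steps 3 and 4 at most $3(3\rho n+1+\frac{\rho n}3)\le13\rho n$ vertices are used, which destroys at most $13\rho n^3<0.0075n^3$ edges. So the choice is possible.

**Step 5: cover the atypical vertices.** Altogether at most $3\rho n+1+\frac{\rho n}3+|B|\le5\sqrt\rho\,n$ edges are chosen in Steps 3–5. For each uncovered $v\in B$ in turn, choose an unused $i\in I_0$ with $(v,i)$ correct. This is possible since at least $|I_0|/2$ colors are correct for $v$ and at most $5\sqrt\rho\,n\le\frac n{2000}$ are used. The at most $15\sqrt\rho\,n\le\frac n{600}$ used vertices destroy at most $\frac{n^2}{600}$ pairs. By (E3), all but $7\rho n^2$ of the at least $\frac{n^2}5$ pairs in $T'$ (if $v\in S'$), or of the at least $\frac{n^2}5$ pairs between $S'$ and $T'\setminus\{v\}$ (if $v\in T'$), are in the link of $v$ in $F_i$. So there is an STT edge of $F_i$ containing $v$ and avoiding the used vertices.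

**Step 6: finish with Lemma 11.** Suppose $u\le5\sqrt\rho\,n$ edges have been chosen. Let $V_2=S_2\cup T_2$ be the uncovered vertices, $S_2\subseteq S'$, $T_2\subseteq T'$, let $I_2\subseteq I_0$ be the unused colors, and $N=|I_2|=\frac n3-u\ge\frac n4$. STT edges contribute $0$, so $\sum(|e\cap S'|-1)=k$ over all chosen edges. Hence $|S_2|=|S'|-u-k=N$. Since $|V_2|=n-3u=3N$, also $|T_2|=2N$. Split $T_2$ into $T^1,T^2$ of size $N$. Consider the $4$-partite $4$-graph with parts $I_2,S_2,T^1,T^2$ and edges $(i,s,t_1,t_2)$ with $\{s,t_1,t_2\}\in F_i$.

A vertex $v\in V_2$ is not in $B$, so it is incorrect with at most $\sqrt\rho\,n/3$ colors. By (E3) and $n\le4N$ it misses at most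
$$\sqrt\rho\,\tfrac n3N^2+7\rho n^2N\le\left(\tfrac43\sqrt\rho+112\rho\right)N^3\le2\sqrt\rho\,N^3$$
triples. A color $i\in I_2$ has at most $3\rho n$ incorrect vertices in $S_2$, so it misses at most $3\rho n\cdot N^2+7\rho n^2\cdot N\le124\rho N^3\le2\sqrt\rho\,N^3$ triples. As $2\sqrt\rho\le\frac1{100}$, Lemma 11 gives a perfect matching. Together with the edges chosen in Steps 3–5 it is the desired rainbow matching. $\square$

## 10. Proofs of Theorems 2, 3 and 1

**Proof of Theorem 2.** Let $\rho=\min\{10^{-8},\eta/4\}$, $\varepsilon=\min\{\varepsilon_3(\rho),\rho\}$ and $n_0=\max\{n_3(\rho),n_4(\rho)\}$. If $(F_i)$ is not $\rho$-extremal with respect to $(S(F_i))$, apply Proposition 10. Otherwise apply Proposition 12(a), since $\eta n\ge4\rho n$. $\square$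

**Proof of Theorem 3.** Necessity of $(*)$: for a rainbow matching $M$ with all colors and any $X\subseteq V$ we have $\sum_{e\in M}(|e\cap X|-1)=|X|-\frac n3$. Dropping the edges with $|e\cap X|\le1$ removes only terms that are at most $0$, so the sum does not decrease. The remaining edges are as required. Sufficiency: take $\rho=10^{-8}$, $\varepsilon=\min\{\varepsilon_3(\rho),\rho\}$ and $n_0=\max\{n_3(\rho),n_4(\rho)\}$. If the family is not $\rho$-extremal with respect to $(S(F_i))$, apply Proposition 10; otherwise apply Proposition 12(b). $\square$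

**Proof of Theorem 1.** It follows from Theorem 2 with $\eta=\frac13$, as shown in Section 3. So the answer to the question of Section 2 is yes. $\square$
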